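# Mixed Sobolev smoothness and orthogonal-polynomial coefficients for Freud weights

Throughout, functions may be complex valued. $C,c>0$ denote constants that do not depend on the function or sequence being estimated and may change from line to line. $A\ll B$ means $A\le CB$, $A\gg B$ means $B\ll A$, and $A\asymp B$ means both. We write $\mathbb N_0=\{0,1,2,\dots\}$ and $e_j$ for the $j$-th unit sequence.

## 1. Freud weights, mixed smoothness, weighted coefficient spaces

**Definition (Freud weight).** Fix $\lambda>1$ and $a>0$, and choose $b\in\mathbb R$ so that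
$$w(x)=\exp(-a|x|^\lambda+b),\qquad x\in\mathbb R,$$
is a probability density. On $\mathbb R^d$, $d\ge1$, let $\mu$ be the probability measure with density $w(\boldsymbol x)=\prod_{i=1}^d w(x_i)$. Put $\|f\|_{L_2(\mathbb R^d;\mu)}^2=\int|f|^2\,d\mu$. Where no confusion is possible, $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ refer to $L_2(\mu)$ or to $\ell^2$.

*Example.* $\lambda=2$, $a=\tfrac12$, $b=-\tfrac12\log 2\pi$ gives the standard Gaussian. For an even integer $\lambda$ the function $a|x|^\lambda=ax^\lambda$ is a polynomial, so $w\in C^\infty$. Until Section 10, $\lambda\ge2$ is an even integer.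

**Definition (mixed Sobolev space).** A function $g$ is the weak derivative $D^{\boldsymbol k}f$ if $\int g\varphi\,d\boldsymbol x=(-1)^{|\boldsymbol k|_1}\int f\,D^{\boldsymbol k}\varphi\,d\boldsymbol x$ for all $\varphi\in C_c^\infty(\mathbb R^d)$. For $r\in\mathbb N$, $W^r_2(\mathbb R^d;\mu)$ is the set of $f\in L_2(\mathbb R^d;\mu)$ whose weak derivatives $D^{\boldsymbol k}f$ with $|\boldsymbol k|_\infty\le r$ all lie in $L_2(\mathbb R^d;\mu)$, with norm
$$\|f\|_{W^r_2(\mathbb R^d;\mu)}=\Big(\sum_{|\boldsymbol k|_\infty\le r}\|D^{\boldsymbol k}f\|^2\Big)^{1/2}.$$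

*Example.* For $d=2$, $r=1$ the squared norm is $\|f\|^2+\|\partial_1f\|^2+\|\partial_2f\|^2+\|\partial_1\partial_2f\|^2$. The function $|x_1||x_2|$ belongs to $W_2^1$, with $\partial_1\partial_2f=\operatorname{sgn}x_1\operatorname{sgn}x_2$. It is not in $W_2^2$, since $\partial_1^2f$ is $2\delta_0(x_1)|x_2|$, which is not a function.

The space is complete. If $(f_n)$ is Cauchy, then $D^{\boldsymbol k}f_n\to g_{\boldsymbol k}$ in $L_2(\mu)$ for each $\boldsymbol k$. Since $w$ is bounded below on compact sets, this convergence also holds in $L_2$ on compact sets, so the defining identity passes to the limit and $g_{\boldsymbol k}=D^{\boldsymbol k}g_{\boldsymbol 0}$.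

**Definition (orthonormal polynomials).** $(p_k)_{k\in\mathbb N_0}$ are the orthonormal polynomials for the univariate $w$, $\deg p_k=k$, with positive leading coefficient $\gamma_k$. Put $H_{\boldsymbol k}(\boldsymbol x)=\prod_ip_{k_i}(x_i)$. Then $(H_{\boldsymbol k})$ is an orthonormal basis of $L_2(\mathbb R^d;\mu)$, and $f=\sum\hat f_{\boldsymbol k}H_{\boldsymbol k}$ with $\hat f_{\boldsymbol k}=\int fH_{\boldsymbol k}\,d\mu$.

*Example.* For the standard Gaussian, $p_0=1$, $p_1=x$, $p_2=(x^2-1)/\sqrt2$: the normalized Hermite polynomials.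

**Definition (recurrence coefficients and Jacobi matrix).** Since $w$ is even,
$$xp_k=\alpha_{k+1}p_{k+1}+\alpha_kp_{k-1},\qquad \alpha_k=\gamma_{k-1}/\gamma_k>0\ (k\ge1),\quad\alpha_0=0. \tag{1}$$
Let $J$ be the matrix on $\mathbb N_0$ with $J_{k,k-1}=J_{k-1,k}=\alpha_k$ and all other entries $0$. Then $\langle x^Np_j,p_k\rangle=(J^N)_{k,j}$. Expanding the matrix product, $(J^N)_{k,j}$ is the sum over nearest-neighbor walks of length $N$ in $\mathbb N_0$ from $k$ to $j$ of the product of the weights of the traversed edges, the edge $\{i-1,i\}$ having weight $\alpha_i$.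

*Example.* A walk of length $3$ from $k$ to $k-1$ has two down steps and one up step. The orders UDD, DUD, DDU give
$$(J^3)_{k,k-1}=\alpha_k\big(\alpha_{k+1}^2+\alpha_k^2+\alpha_{k-1}^2\big).$$

**Definition (coefficient space).** Put $\theta=1-1/\lambda$ and $r_\lambda=\theta r$. $\mathcal H^{r_\lambda}(\mathbb R^d)$ is the set of $f\in L_2(\mathbb R^d;\mu)$ with
$$\|f\|_{\mathcal H^{r_\lambda}(\mathbb R^d)}=\Big(\sum_{\boldsymbol k\in\mathbb N_0^d}\Big(\prod_{i=1}^d(k_i+1)^{2r_\lambda}\Big)|\hat f_{\boldsymbol k}|^2\Big)^{1/2}<\infty.$$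

*Example.* $\|H_{\boldsymbol k}\|_{\mathcal H^{r_\lambda}}=\prod_i(k_i+1)^{r_\lambda}$. For $\lambda=2$, $d=1$, $r=1$ one has $r_\lambda=\frac12$, and $p_k$ has norm $(k+1)^{1/2}$.

For one-variable sequences we use the scale $h^s$, $s\in\mathbb R$, of sequences with $\|c\|_s^2=\sum_k(k+1)^{2\theta s}|c_k|^2<\infty$. Thus $h^0=\ell^2$, and for $d=1$ one has $f\in\mathcal H^{r_\lambda}$ exactly when $\hat f\in h^r$, with equal norms. *Example:* $c_k=(k+1)^{-\theta}$ lies in $h^s$ exactly when $2\theta(1-s)>1$.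

## 2. Comparing $W_2^r$ with $\mathcal H^{r_\lambda}$: the conjecture and three theorems

Can one recognize mixed smoothness of order $r$ from the sizes of the coefficients $|\hat f_{\boldsymbol k}|$ alone, each index being weighted by the power $(1-1/\lambda)r$ of the degree? One half is known: for every even $\lambda$ and every $r$, $\|f\|_{W_2^r}\ll\|f\|_{\mathcal H^{r_\lambda}}$, and for $\lambda=2$ and $\lambda=4$ the two norms are equivalent. The other half is a conjecture in Dinh Dũng, "Weighted sampling recovery of functions with mixed smoothness", arXiv:2405.16400 (2024): for any $r\in\mathbb N$ and even integer $\lambda>4$,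
$$\|f\|_{W^r_2(\mathbb R^d;\mu)}\gg\|f\|_{\mathcal H^{r_\lambda}(\mathbb R^d)},\qquad f\in W^r_2(\mathbb R^d;\mu).$$
The conjecture is true. We prove the following.

**Theorem A.** Let $\lambda\ge2$ be an even integer, $r,d\in\mathbb N$. If $f\in L_2(\mathbb R^d;\mu)$ has weak derivatives $D^{\boldsymbol k}f\in L_2(\mathbb R^d;\mu)$ for the $2^d$ indices $\boldsymbol k\in\{0,r\}^d$, then $f\in\mathcal H^{r_\lambda}(\mathbb R^d)$ and
$$\|f\|^2_{\mathcal H^{r_\lambda}(\mathbb R^d)}\le C\sum_{\boldsymbol k\in\{0,r\}^d}\|D^{\boldsymbol k}f\|^2_{L_2(\mathbb R^d;\mu)}\le C\|f\|^2_{W^r_2(\mathbb R^d;\mu)}.$$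
Conversely $\mathcal H^{r_\lambda}\subset W^r_2$ continuously. So $W^r_2(\mathbb R^d;\mu)=\mathcal H^{r_\lambda}(\mathbb R^d)$ with equivalent norms.

**Theorem B.** Let $\lambda\ge2$ be even and
$$\kappa=(\lambda a)^{1/\lambda}\tbinom{\lambda-1}{\lambda/2}^{-(1-1/\lambda)}.$$
Let $Y_n$ be the set of $0\ne f\in W_2^r(\mathbb R^d;\mu)$ with $\hat f_{\boldsymbol k}=0$ unless $\min_ik_i\ge n$. Then
$$\lim_{n\to\infty}\inf_{f\in Y_n}\frac{\|f\|_{W^r_2}}{\|f\|_{\mathcal H^{r_\lambda}}}=\Big(\kappa\tbinom{\lambda-2}{\lambda/2-1}\Big)^{rd},\qquad \lim_{n\to\infty}\sup_{f\in Y_n}\frac{\|f\|_{W^r_2}}{\|f\|_{\mathcal H^{r_\lambda}}}=\big(\kappa\,2^{\lambda-2}\big)^{rd}.$$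

**Theorem C.** For every real $\lambda>1$ and all $r,d\in\mathbb N$, $W_2^r(\mathbb R^d;\mu)=\mathcal H^{r_\lambda}(\mathbb R^d)$ with equivalent norms. (For $\lambda=1$ this fails: then $r_\lambda=0$ and $\mathcal H^0=L_2\ne W_2^r$.)

The proofs of A and B are self-contained. The proof of C uses two published univariate inequalities, stated in Section 10.

## 3. Differentiation as a banded upper triangular matrix

The purpose of this section is to turn $f\mapsto D^{\boldsymbol k}f$ into a matrix acting on coefficients. Put $Q(x)=ax^\lambda$, so $Q'(x)=\lambda ax^{\lambda-1}$ and $w'=-Q'w$. For a polynomial $p$ put $\delta p=Q'p-p'$. Then $(pw)'=-w\,\delta p$, and integration by parts gives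
$$\langle\delta p_j,p_k\rangle=-\int(p_jw)'p_k\,dx=\langle p_j,p_k'\rangle .$$
If $k\le j$ this is $0$, because $\deg p_k'<j$. If $k>j$, then $\langle p_j',p_k\rangle=0$, so $\langle\delta p_j,p_k\rangle=\langle Q'p_j,p_k\rangle$. Hence
$$\delta p_j=\sum_{k>j}d_{jk}p_k,\qquad p_k'=\sum_{j<k}d_{jk}p_j,\qquad d_{jk}=\lambda a\,(J^{\lambda-1})_{k,j}\quad(k>j). \tag{2}$$
A walk of length $\lambda-1$ changes position by an odd number of absolute value at most $\lambda-1$, so $d_{jk}=0$ unless $k=j+2i+1$ with $0\le i\le\lambda/2-1$. For a sequence $c$ define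
$$(\mathbf Dc)_j=\sum_{k>j}d_{jk}c_k ,$$
a finite sum, and let $\mathbf D_i$ be $\mathbf D$ acting in the $i$-th index of a $d$-fold sequence. The $\mathbf D_i$ commute.

**Lemma 1.** If $f\in L_2(\mathbb R^d;\mu)$ has weak derivative $D^{\boldsymbol k}f\in L_2(\mathbb R^d;\mu)$, its coefficient sequence is $\mathbf D_1^{k_1}\cdots\mathbf D_d^{k_d}\hat f$.

*Proof.* We test against $H_{\boldsymbol j}w$, made compactly supported by a cutoff. Let $\chi\in C_c^\infty(\mathbb R^d)$ equal $1$ near $0$ and $\chi_R=\chi(\cdot/R)$. Since $w$ is smooth, $\chi_RH_{\boldsymbol j}w$ is a test function and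
$$\int D^{\boldsymbol k}f\,\chi_RH_{\boldsymbol j}w\,d\boldsymbol x=(-1)^{|\boldsymbol k|_1}\int f\,D^{\boldsymbol k}(\chi_RH_{\boldsymbol j}w)\,d\boldsymbol x .$$
All derivatives of $H_{\boldsymbol j}w$ are polynomials times $w$. By the Leibniz rule the right integrand is bounded, for $R\ge1$, by $|f|\,|P|\,w$, where $|P|$ stands for a finite sum of absolute values of polynomials. This is integrable by Cauchy–Schwarz. Terms in which $\chi_R$ is differentiated tend to $0$ pointwise. Let $R\to\infty$ by dominated convergence and use $\partial_i(pw)=-w\,\delta_ip$ in each variable, where $\delta_i$ is $\delta$ in $x_i$: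
$$\langle D^{\boldsymbol k}f,H_{\boldsymbol j}\rangle=(-1)^{|\boldsymbol k|_1}\int f\,D^{\boldsymbol k}(H_{\boldsymbol j}w)\,d\boldsymbol x=\Big\langle f,\prod_i\delta_i^{k_i}H_{\boldsymbol j}\Big\rangle .$$
Iterating (2), $\delta^kp_j=\sum_l(\mathbf D^k)_{jl}p_l$. Inserting this in each variable gives the claim. $\square$

## 4. The Gaussian by hand, and the new term for $\lambda=4$

**The case $\lambda=2$.** Here $d_{j,j+1}=2a\alpha_{j+1}$. Comparing leading coefficients in $p_{j+1}'=d_{j,j+1}p_j$ gives $d_{j,j+1}=(j+1)\gamma_{j+1}/\gamma_j=(j+1)/\alpha_{j+1}$. So $\alpha_k^2=k/(2a)$ and $p_k'=\sqrt{2ak}\,p_{k-1}$. The derivatives $p_k'$ are again orthogonal, and by Lemma 1, for $d=1$,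
$$\|f^{(r)}\|^2=(2a)^r\sum_{k\ge r}k(k-1)\cdots(k-r+1)\,|\hat f_k|^2 .$$
The ratio $k(k-1)\cdots(k-r+1)/(k+1)^r$ is positive for $k\ge r$ and tends to $1$, so
$$(k+1)^r\le C\big(1+k(k-1)\cdots(k-r+1)\big)\qquad(k\in\mathbb N_0).$$
Since $2r_\lambda=r$, this gives $\|f\|^2_{\mathcal H^{r_\lambda}}\le C(\|f\|^2+\|f^{(r)}\|^2)$. Multiplying the last display over $k_1,\dots,k_d$ and expanding the right side gives a sum over subsets of $\{1,\dots,d\}$, which is the first inequality of Theorem A. For $a=\frac12$, $r=1$, $d=1$ the two norms are even equal: $\|f\|^2+\|f'\|^2=\sum(1+k)|\hat f_k|^2$.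

**The case $\lambda=4$.** Now two diagonals appear. By (2),
$$p_k'=\frac k{\alpha_k}\,p_{k-1}+4a\,\alpha_k\alpha_{k-1}\alpha_{k-2}\,p_{k-3},$$
the first coefficient by comparing leading terms, the second because the only walk of length $3$ from $k$ to $k-3$ is DDD. Two things are lost. First, the $p_k'$ are no longer orthogonal: since $p_1'=p_0/\alpha_1$, we get $\langle p_3',p_1'\rangle=4a\alpha_2\alpha_3>0$. Knowing $\|p_k'\|$ for each $k$ therefore does not determine $\|f'\|$, and cancellation between coefficients is possible. Second, the $\alpha_k$ are not explicit. By (2) and the example in Section 1, the two expressions for the first coefficient say only that $k=4a\alpha_k^2(\alpha_{k+1}^2+\alpha_k^2+\alpha_{k-1}^2)$. We treat the second difficulty first.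

## 5. Growth of the recurrence coefficients

**Lemma 2.** $\displaystyle\lim_{k\to\infty}\frac{\alpha_k}{k^{1/\lambda}}=A$, where $A^\lambda=\Big(\lambda a\binom{\lambda-1}{\lambda/2}\Big)^{-1}$.

This is Freud's conjecture for even $\lambda$, first proved by A. Magnus, Lecture Notes in Math. 1171, 1985. Here is a proof.

**Step 1: a nonlinear equation for the $\alpha_k$.** This step gives the only information used about the weight. Comparing leading coefficients, $\langle p_k',p_{k-1}\rangle=k\gamma_k/\gamma_{k-1}=k/\alpha_k$. By (2) the same number is $d_{k-1,k}=\lambda a(J^{\lambda-1})_{k,k-1}$. Hence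
$$k=\lambda a\,\alpha_k\,(J^{\lambda-1})_{k,k-1},\qquad k\ge1. \tag{3}$$

**Step 2: $\alpha_k\asymp k^{1/\lambda}$.** This step provides the compactness. All walk products are nonnegative. The walk $k,k-1,k,\dots,k-1$ has product $\alpha_k^{\lambda-1}$, so $k\ge\lambda a\alpha_k^\lambda$ and $\alpha_k\le Ck^{1/\lambda}$. For the lower bound, every walk from $k$ to $k-1$ uses the edge $\{k-1,k\}$, and there are at most $2^{\lambda-1}$ walks, so
$$k\le\lambda a\,2^{\lambda-1}\alpha_k^2\max_{|i-k|\le\lambda,\ i\ge1}\alpha_i^{\lambda-2}\le C\alpha_k^2\,k^{1-2/\lambda}.$$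
Hence $\alpha_k\ge ck^{1/\lambda}$.

**Step 3: pass to a limit on $\mathbb Z$.** This reduces the lemma to a uniqueness statement. Suppose the lemma fails. By Step 2 there are $n_i\to\infty$ with $\alpha_{n_i}/n_i^{1/\lambda}\to A'\ne A$. For fixed $j\in\mathbb Z$ we have $(n_i+j)/n_i\to1$. So, by a diagonal argument, after passing to a subsequence, $\alpha_{n_i+j}/n_i^{1/\lambda}\to x_j$ for all $j\in\mathbb Z$, with $0<c\le x_j\le C$ and $x_0=A'$. Take (3) at $k=n_i+j$ and divide by $n_i$. Each term on the right is a product of $\lambda$ factors $\alpha$, and for large $i$ the boundary of $\mathbb N_0$ is out of reach. Hence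
$$G_j(x):=x_j\,(J_x^{\lambda-1})_{j,j-1}=\frac1{\lambda a}\qquad(j\in\mathbb Z), \tag{4}$$
where $J_x$ is the Jacobi matrix on $\mathbb Z$ with weight $x_j$ on the edge $\{j-1,j\}$. A walk of length $\lambda-1$ from $j$ to $j-1$ has $\lambda/2$ down steps, so there are $\binom{\lambda-1}{\lambda/2}$ of them, and $x_j\equiv A$ solves (4). It remains to show that (4) has at most one solution that is bounded above and bounded away from $0$: then $A'=x_0=A$, a contradiction.

**Step 4: symmetrize the equation.** This step exposes a positive definite structure. A based closed walk $\gamma$ of length $\lambda$ on $\mathbb Z$ is a walk returning to its starting point. Let $n_j(\gamma)$ be the number of its traversals of $\{j-1,j\}$. Half of them are upward, and $\sum_jn_j(\gamma)=\lambda$. (Example, $\lambda=4$: for $\gamma=0,1,2,1,0$ one has $n_1=n_2=2$.) Put $x^\gamma=\prod_jx_j^{n_j(\gamma)}$. Placing a step $j-1\to j$ in front of a walk from $j$ to $j-1$ shows that $G_j(x)$ is the sum of $x^\gamma$ over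 those $\gamma$ whose first step is $j-1\to j$. Rotating $\gamma$ cyclically changes neither $n(\gamma)$ nor $x^\gamma$. So for each $t=1,\dots,\lambda$, $G_j(x)$ is also the sum of $x^\gamma$ over those $\gamma$ whose $t$-th step is $j-1\to j$. Summing over $t$ counts each $\gamma$ as often as it goes up through that edge:
$$\lambda G_j(x)=\tfrac12\sum_\gamma n_j(\gamma)\,x^\gamma ,$$
with finitely many nonzero terms.

**Step 5: linearize the difference of two solutions.** Let $x=e^{y}$ and $\tilde x=e^{\tilde y}$ be two solutions with $y,\tilde y$ bounded, $h=y-\tilde y$, and $\langle n(\gamma),y\rangle=\sum_in_i(\gamma)y_i$. From $e^s-e^{t}=(s-t)\int_0^1e^{t+\vartheta(s-t)}d\vartheta$ we get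
$$0=\sum_\gamma n_j(\gamma)\big(e^{\langle n(\gamma),y\rangle}-e^{\langle n(\gamma),\tilde y\rangle}\big)=\sum_iM_{ji}h_i,\qquad M_{ji}=\sum_\gamma m_\gamma n_j(\gamma)n_i(\gamma),$$
with $m_\gamma=\int_0^1e^{\langle n(\gamma),\tilde y+\vartheta h\rangle}d\vartheta$. As $\sum_jn_j(\gamma)=\lambda$ and $y,\tilde y$ are bounded, $0<m_-\le m_\gamma\le m_+$ for all $\gamma$. The matrix $M$ is symmetric. It is banded, $M_{ji}=0$ for $|i-j|\ge\lambda$, and its entries are bounded, since boundedly many $\gamma$ use a given edge. For real $g\in\ell^2(\mathbb Z)$,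
$$\langle Mg,g\rangle=\sum_\gamma m_\gamma\langle n(\gamma),g\rangle^2\ge m_-\lambda^2\|g\|^2. \tag{5}$$
Here the rearrangement is allowed because $\sum_{i,j}M_{ji}|g_i||g_j|<\infty$. The inequality keeps only the walks $j-1,j,j-1,\dots,j-1$, for which $n(\gamma)=\lambda e_j$.

**Step 6: conclude although $h$ is only bounded.** If $h$ were in $\ell^2$, (5) and $Mh=0$ would finish. We use an exponential weight to repair this. For $0<\varepsilon\le1$ put $\varphi_j=e^{-\varepsilon|j|}$, regarded also as a diagonal matrix, and $g=\varphi h\in\ell^2$. Then $\varphi M\varphi^{-1}g=\varphi Mh=0$. The banded matrix $\varphi M\varphi^{-1}-M$ has entries $M_{ij}(\varphi_i/\varphi_j-1)$, of modulus at most $C(e^{\varepsilon\lambda}-1)\le C\varepsilon$. It has at most $2\lambda-1$ nonzero diagonals, each of norm at most $C\varepsilon$, so its norm is at most $C\varepsilon$. Therefore, by (5),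
$$m_-\lambda^2\|g\|^2\le\langle Mg,g\rangle=-\langle(\varphi M\varphi^{-1}-M)g,g\rangle\le C\varepsilon\|g\|^2 .$$
For small $\varepsilon$ this forces $g=0$, that is, $h=0$. $\square$

**Consequence for $\mathbf D$.** A walk of length $\lambda-1$ from $j+2i+1$ to $j$ has $\lambda/2-1-i$ up steps. For $j\ge\lambda$ no such walk is blocked by the boundary, so Lemma 2 and (2) give, for each fixed $i$,
$$\lim_{j\to\infty}\frac{d_{j,j+2i+1}}{j^\theta}=\kappa q_i,\qquad q_i=\binom{\lambda-1}{\lambda/2-1-i},\quad 0\le i\le\tfrac\lambda2-1, \tag{6}$$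
with $\kappa=\lambda aA^{\lambda-1}=(\lambda a)^{1-\theta}\binom{\lambda-1}{\lambda/2}^{-\theta}$, which is the $\kappa$ of Theorem B because $1-\theta=1/\lambda$. In particular $d_{j,j+2i+1}\le C(j+1)^\theta$, so
$$\mathbf D:h^{s+1}\to h^s\ \text{ is bounded for every } s\in\mathbb R. \tag{7}$$

## 6. Diagonal dominance works up to $\lambda=8$ and fails at $\lambda=10$

We want a lower bound for $\mathbf D$. The sensible first attempt is to treat the first superdiagonal as the main term and the other diagonals as errors. Let $c\in h^1$ be supported on $\{k\ge M\}$. The sequence $j\mapsto d_{j,j+2i+1}c_{j+2i+1}$ has $\ell^2$ norm between $(\kappa q_i-\varepsilon_M)\|c\|_1$ and $(\kappa q_i+\varepsilon_M)\|c\|_1$ with $\varepsilon_M\to0$, because $d_{j,j+2i+1}(j+2i+2)^{-\theta}\to\kappa q_i$. The triangle inequality gives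
$$\|\mathbf Dc\|_0\ge\Big(\kappa\Big(q_0-\sum_{i\ge1}q_i\Big)-\tfrac\lambda2\,\varepsilon_M\Big)\|c\|_1 .$$
For $\lambda=4$ we have $(q_0,q_1)=(3,1)$ and the bracket tends to $2\kappa$. In general $\sum_{i\ge0}q_i=\frac12\cdot2^{\lambda-1}=2^{\lambda-2}$ and $2q_0=\binom\lambda{\lambda/2}$, so the method works exactly when $\binom\lambda{\lambda/2}>2^{\lambda-2}$:

| $\lambda$ | $2$ | $4$ | $6$ | $8$ | $10$ |
|---|---|---|---|---|---|
| $\binom{\lambda}{\lambda/2}$ | $2$ | $6$ | $20$ | $70$ | $252$ |
| $2^{\lambda-2}$ | $1$ | $4$ | $16$ | $64$ | $256$ |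

At $\lambda=10$ the coefficients are $126,84,36,9,1$, and $84+36+9+1=130>126$: the lower bound is negative. It fails for every even $\lambda\ge10$, since $\binom{2m+2}{m+1}/\binom{2m}{m}=\frac{2(2m+1)}{m+1}<4$. There is also a second gap: the estimate assumes $c\in h^1$, and this is what we have to prove.

The way past the first gap is to stop estimating diagonals separately. After normalization, $\mathbf D$ on high degrees is close to $\kappa q(S^{*2})$, where
$$q(u)=\sum_{i=0}^{\lambda/2-1}q_iu^i$$
and $S^*$ is the backward shift $(S^*v)_l=v_{l+1}$ on $\ell^2(\mathbb N_0)$. The inverse of $q(S^{*2})$ should be $\sum_n\rho_nS^{*2n}$ with $1/q(u)=\sum_n\rho_nu^n$, and this converges if $q$ has no zeros in the closed unit disc. For $\lambda=4$: $q(u)=3+u$ and $\rho_n=\frac13(-\frac13)^n$. Absence of zeros on the circle alone would not do: $S^*-\frac12$ has symbol $u-\frac12$, nonzero on $|u|=1$, yet it annihilates $(2^{-l})_l$.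

The way past the second gap is to use invertibility in two of the spaces $h^s$ at once. Some a priori growth control is necessary: already the model equation $3v_l+v_{l+2}=0$ has the nonzero solutions $v_{l+2}=-3v_l$, which grow exponentially and are excluded by membership in any $h^\tau$.

## 7. A symbol without zeros in the disc, and inversion on high degrees

**Lemma 3.** $q$ has no zeros in $|u|\le1$.

*Proof.* This is the argument of the Eneström–Kakeya theorem. Let $m=\lambda/2$. If $m=1$, $q\equiv1$. Otherwise $q_i=\binom{2m-1}{m-1-i}$ gives $q_0>q_1>\dots>q_{m-1}>0$, and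
$$(1-u)q(u)=q_0-\sum_{i=1}^{m-1}(q_{i-1}-q_i)u^i-q_{m-1}u^m .$$
The subtracted terms have positive coefficients with sum $q_0$. If $|u|\le1$ and the right side vanishes, then taking real parts shows $\operatorname{Re}u^i=1$ for all $1\le i\le m$, in particular $u=1$. But $q(1)>0$. $\square$

For $j\ge M$, $(\mathbf Dc)_j$ involves only $c_k$ with $k>M$. Let $\mathbf D_{(M)}$ be the resulting map from sequences on $\{k>M\}$ to sequences on $\{j\ge M\}$. Cutting off low degrees is unavoidable, since $\mathbf De_0=0$ (the derivative of a constant).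

**Lemma 4.** For every $\sigma\in\mathbb R$ there is $M_0(\sigma)$ such that for $M\ge M_0(\sigma)$ the map $\mathbf D_{(M)}:h^{\sigma+1}(\{k>M\})\to h^\sigma(\{j\ge M\})$ is an isomorphism.

*Proof.* **Step 1: normalize.** The aim is a matrix on one fixed space. Identify both spaces isometrically with $\ell^2(\mathbb N_0)$: the sequence $v$ corresponds to $c_{M+1+l}=(M+l+2)^{-\theta(\sigma+1)}v_l$, and $y$ corresponds to the sequence $(M+l+1)^{\theta\sigma}y_{M+l}$. Then $\mathbf D_{(M)}$ becomes a matrix $R_M$. Its row $l$ belongs to $j=M+l$. The coefficient $c_k$ with $k=j+2i+1=M+1+(l+2i)$ sits in column $l+2i$. So the only nonzero entries are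
$$(R_M)_{l,l+2i}=(j+1)^{\theta\sigma}\,d_{j,j+2i+1}\,(j+2i+2)^{-\theta(\sigma+1)},\qquad j=M+l,\ 0\le i\le\tfrac\lambda2-1 .$$

**Step 2: compare with the Toeplitz limit.** By (6) these entries tend to $\kappa q_i$ as $j\to\infty$. Since $j\ge M$, the convergence as $M\to\infty$ is uniform in $l\ge0$. Thus $R_M=\kappa q(S^{*2})+E_M$, where $E_M$ has $\lambda/2$ diagonals with entries tending uniformly to $0$, so $\|E_M\|\to0$.

**Step 3: invert.** By Lemma 3, $1/q$ is analytic in a disc of radius larger than $1$, so $1/q(u)=\sum_n\rho_nu^n$ with $\sum|\rho_n|<\infty$. Since $\|S^*\|\le1$, $\sum_n\rho_nS^{*2n}$ converges in norm, and multiplying power series shows that it is a two-sided inverse of $q(S^{*2})$. By the Neumann series $R_M$ is invertible once $\|E_M\|\,\|q(S^{*2})^{-1}\|<\kappa$. $\square$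

**Lemma 5 (gain of one order).** Let $\sigma,\tau\in\mathbb R$. If $c\in h^\tau$ and $\mathbf Dc\in h^\sigma$, then $c\in h^{\sigma+1}$ and
$$\|c\|_{\sigma+1}\le C(\|c\|_\tau+\|\mathbf Dc\|_\sigma).$$

*Proof.* If $\tau\ge\sigma+1$, then $\|c\|_{\sigma+1}\le\|c\|_\tau$. Let $\tau<\sigma+1$ and $M=\max(M_0(\sigma),M_0(\tau-1))$. Put $c'=(c_k)_{k>M}\in h^\tau$ and $y=((\mathbf Dc)_j)_{j\ge M}=\mathbf D_{(M)}c'\in h^\sigma$. By Lemma 4 for $\sigma$ (surjectivity) there is $g\in h^{\sigma+1}(\{k>M\})$ with $\mathbf D_{(M)}g=y$ and $\|g\|_{\sigma+1}\le C\|y\|_\sigma$. Both $g$ and $c'$ lie in $h^\tau$, and $\mathbf D_{(M)}(g-c')=0$. By Lemma 4 for $\tau-1$ (injectivity on $h^\tau$), $c'=g$. The finitely many $c_k$ with $k\le M$ are bounded by $C\|c\|_\tau$. $\square$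

## 8. From one derivative to $r$, from one variable to $d$: proof of Theorem A

**Proposition 6.** If $c\in\ell^2$ and $\mathbf D^rc\in\ell^2$, then
$$\sum_k(k+1)^{2\theta r}|c_k|^2\le C\big(\|c\|^2+\|\mathbf D^rc\|^2\big),\qquad C=C(r,\lambda,a);$$
in particular the left side is finite.

*Proof.* The intermediate $\mathbf D^jc$ are not assumed to be in $\ell^2$, but by (7) we always have $\mathbf D^jc\in h^{-j}$ with $\|\mathbf D^jc\|_{-j}\le C\|c\|_0$. This is the a priori control that Lemma 5 needs. We show by induction on $i=0,\dots,r$ that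
$$\|\mathbf D^{r-i}c\|_i\le C\big(\|c\|_0+\|\mathbf D^rc\|_0\big).$$
The case $i=0$ is trivial. If the bound holds for some $i<r$, apply Lemma 5 with $\tau=-(r-i-1)$, $\sigma=i$ to $\mathbf D^{r-i-1}c\in h^\tau$, whose image under $\mathbf D$ is $\mathbf D^{r-i}c\in h^i$. It gives the bound for $i+1$. The case $i=r$ is the assertion. $\square$

*Proof of Theorem A.* **Step 1: coefficients of the given derivatives.** This step puts the hypothesis in terms of sequences. For $S\subset\{1,\dots,d\}$ put $\hat f^S=\prod_{i\in S}\mathbf D_i^r\hat f$. By Lemma 1 and Parseval, $\hat f^S\in\ell^2(\mathbb N_0^d)$ and $\|\hat f^S\|=\|D^{\boldsymbol k}f\|$ with $k_i=r$ for $i\in S$ and $k_i=0$ otherwise.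

**Step 2: one index at a time.** This step collects the weights $(k_i+1)^{2\theta r}$. For fixed $(k_2,\dots,k_d)$ the slices of $\hat f$ and of $\mathbf D_1^r\hat f$ in the first index are in $\ell^2(\mathbb N_0)$, so Proposition 6 applies. Multiply by $\prod_{i\ge2}(k_i+1)^{2\theta r}$ and sum over $k_2,\dots,k_d$, in $[0,\infty]$:
$$\sum_{\boldsymbol k}\prod_{i\ge1}(k_i+1)^{2\theta r}|\hat f_{\boldsymbol k}|^2\le C\sum_{S\subset\{1\}}\sum_{\boldsymbol k}\prod_{i\ge2}(k_i+1)^{2\theta r}|\hat f^S_{\boldsymbol k}|^2 .$$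
Next apply Proposition 6 in the second index to the slices of each $\hat f^S$, $S\subset\{1\}$. This is allowed, because $\hat f^S$ and $\mathbf D_2^r\hat f^S=\hat f^{S\cup\{2\}}$ are in $\ell^2(\mathbb N_0^d)$. Multiply by $\prod_{i\ge3}(k_i+1)^{2\theta r}$, sum, and continue. After $d$ steps
$$\|f\|^2_{\mathcal H^{r_\lambda}}\le C^d\sum_{S\subset\{1,\dots,d\}}\|\hat f^S\|^2=C^d\sum_{\boldsymbol k\in\{0,r\}^d}\|D^{\boldsymbol k}f\|^2\le C^d\|f\|^2_{W_2^r}.$$
The right side is finite, so $f\in\mathcal H^{r_\lambda}$. This contains the conjecture.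

**Step 3: the converse inclusion.** For $0\le j\le r$, (7) shows that $\mathbf D^j:h^j\to h^0$ is bounded, and $h^r\subset h^j$, so $\mathbf D^j:h^r\to h^0$ is bounded. Applying this index by index to the coefficients of a polynomial $P$ gives $\|D^{\boldsymbol j}P\|\le C\|P\|_{\mathcal H^{r_\lambda}}$ for $|\boldsymbol j|_\infty\le r$, hence $\|P\|_{W_2^r}\le C\|P\|_{\mathcal H^{r_\lambda}}$. For $f\in\mathcal H^{r_\lambda}$ the partial sums of its expansion converge to $f$ in $\mathcal H^{r_\lambda}$, hence in $L_2(\mu)$, and are Cauchy in the complete space $W_2^r$. Their limit there is also their $L_2$ limit $f$. So $f\in W_2^r$ with the same bound. $\blacksquare$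

## 9. The modulus of the symbol on the circle: proof of Theorem B

Let $\lambda=2m$, $F(z)=zq(z^2)=\sum_{i=0}^{m-1}q_iz^{2i+1}$, $B_k=\binom{2k}k$. The factor $z$ records that $\mathbf D$ lowers degrees by $2i+1$. For $\lambda=4$: $F=3z+z^3$ and $|F(e^{it})|^2=10+6\cos2t$, with minimum $4=2^2$ and maximum $16=4^2$.

**Lemma 7.** For $z=e^{it}$ and $y=4\cos^2t$,
$$|F(z)|^2=(2m-1)B_{m-1}\sum_{k=0}^{m-1}\frac{B_k}{m+k}\,y^{m-1-k}.$$
Hence $\min_{|z|=1}|F|=\binom{2m-2}{m-1}$ and $\max_{|z|=1}|F|=2^{2m-2}$.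

*Proof.* **Step 1: the real part.** The coefficient of $z^{2i+1}$ in $(z+z^{-1})^{2m-1}$ is $\binom{2m-1}{m-1-i}=q_i$. So $F=F_m$ is the positive-frequency part of this Laurent polynomial, and by symmetry
$$F_m(z)+F_m(1/z)=(z+z^{-1})^{2m-1}.$$
On $|z|=1$, $F_m(1/z)=\overline{F_m(z)}$, so $\operatorname{Re}F_m=\frac12(2\cos t)^{2m-1}$.

**Step 2: the imaginary part, by recursion in $m$.** Multiply the last identity by $(z+z^{-1})^2=z^2+2+z^{-2}$ and take positive frequencies. With $F_m=q_0z+q_1z^3+\cdots$, the product $(z+z^{-1})^2F_m(z)$ has exactly one nonpositive-frequency term, $q_0z^{-1}$, and $(z+z^{-1})^2F_m(1/z)$ has exactly one positive-frequency term, $q_0z$. Hence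
$$F_{m+1}=(z+z^{-1})^2F_m+\tbinom{2m-1}{m-1}(z-z^{-1}).$$
Since $z-z^{-1}=2i\sin t$ and $2\binom{2m-1}{m-1}=B_m$, we get $\operatorname{Im}F_{m+1}=y\operatorname{Im}F_m+B_m\sin t$. With $\operatorname{Im}F_1=\sin t$ this gives
$$\operatorname{Im}F_m=\sin t\sum_{k=0}^{m-1}B_ky^{m-1-k}.$$

**Step 3: add the squares.** Let $s(x)=\sum_{k=0}^{m-1}B_kx^k$. For $y>0$ and $x=1/y$, using $\sin^2t=1-y/4$,
$$|F|^2=\tfrac14y^{2m-1}+\big(1-\tfrac y4\big)y^{2m-2}s(x)^2=\tfrac14y^{2m-1}\big[1-(1-4x)s(x)^2\big].$$

**Step 4: evaluate the bracket.** The identity $(k+1)B_{k+1}=(4k+2)B_k$ makes all coefficients of $(1-4x)s'-2s$ vanish except that of $x^{m-1}$, which is $-4(m-1)B_{m-1}-2B_{m-1}$. So $(1-4x)s'-2s=-(4m-2)B_{m-1}x^{m-1}$ and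
$$\frac d{dx}\big[(1-4x)s^2\big]=2s\big[(1-4x)s'-2s\big]=-2(4m-2)B_{m-1}x^{m-1}s .$$
Integrating from $0$, where $(1-4x)s^2=1$,
$$1-(1-4x)s(x)^2=2(4m-2)B_{m-1}\sum_{k=0}^{m-1}\frac{B_kx^{m+k}}{m+k}.$$
Multiplying by $\frac14y^{2m-1}$ gives the formula for $y>0$, and for $y=0$ by continuity.

**Step 5: extremes.** The coefficients in $y$ are positive, so $|F|$ is smallest at $y=0$, where $|F|^2=(2m-1)B_{m-1}\frac{B_{m-1}}{2m-1}=B_{m-1}^2$, and largest at $y=4$, for example at $z=1$, where $F(1)=\frac12\cdot2^{2m-1}$. $\square$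

*Proof of Theorem B.* **Step 1: $d=1$, reduction to a multiplication operator.** Let $n\ge r(\lambda-1)$ and $f\in Y_n$. By Theorem A its coefficients are $c_{n+l}=(n+l+1)^{-\theta r}v_l$ with $v\in\ell^2(\mathbb N_0)$ and $\|f\|_{\mathcal H^{r_\lambda}}=\|v\|$, and every such $v\ne0$ occurs. For $j<r$, by Lemma 1 and (7),
$$\|f^{(j)}\|=\|\mathbf D^jc\|_0\le C\|c\|_j\le Cn^{-\theta(r-j)}\|v\|=o(1)\|v\| ,$$
as $c$ lives on degrees $\ge n$. Next, $\mathbf D^rc$ is supported on indices $i\ge n-r(\lambda-1)\ge0$. The entry $(\mathbf D^r)_{i,i+l}$ is a sum over $l_1+\dots+l_r=l$, with $l_\nu$ odd and $1\le l_\nu\le\lambda-1$, of products of $r$ entries of $\mathbf D$ near $i$, so (6) gives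
$$(\mathbf D^r)_{i,i+l}\,(i+l+1)^{-\theta r}\to\kappa^r[z^l]F(z)^r\qquad(i\to\infty)$$
for each of the finitely many relevant $l$, where $[z^l]$ denotes the coefficient of $z^l$. Let $U^*$ be the bilateral backward shift on $\ell^2(\mathbb Z)\supset\ell^2(\mathbb N_0)$. The sequence $F(U^*)^rv$ is supported on positions $\ge-r(\lambda-1)$, which correspond to the indices $i=n+\text{position}\ge n-r(\lambda-1)$. Comparing the finitely many diagonals, whose entries converge uniformly as $n\to\infty$, we get $\|f^{(r)}\|=\kappa^r\|F(U^*)^rv\|_{\ell^2(\mathbb Z)}+o(1)\|v\|$, uniformly in $v$. With $\beta(t)=\sum_{l\ge0}v_le^{ilt}$, $U^*$ is multiplication by $e^{-it}$. So, with normalized measure on $\mathbb T$, uniformly in $\beta\in H^2$ (the functions in $L_2(\mathbb T)$ with frequencies $\ge0$),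
$$\|f\|_{W_2^r}=\kappa^r\big\|F(e^{-it})^r\beta\big\|_{L_2(\mathbb T)}+o(1)\|\beta\|_{L_2(\mathbb T)} .$$
The lower derivatives change $\|f^{(r)}\|$ by at most $o(1)\|v\|$, since $\sqrt{s^2+\varepsilon^2}\le s+\varepsilon$.

**Step 2: $d=1$, the extremal values.** Clearly $\min|F|^r\le\|F^r\beta\|/\|\beta\|\le\max|F|^r$. To approach an extreme, let $I$ be a short interval around an extremal point on which $|F(e^{-it})|^r$ differs from its extreme by less than $\varepsilon$. Approximate the indicator of $I$ in $L_2(\mathbb T)$ by a trigonometric polynomial. Its quotient is then within $2\varepsilon$ of the extreme if the approximation is good enough. Multiplication by $e^{iNt}$ with $N$ large moves it into $H^2$ without changing moduli. So the infimum and supremum over $H^2$ are $\min|F|^r$ and $\max|F|^r$, and Lemma 7 finishes $d=1$.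

**Step 3: general $d$ by tensor powers.** Let $X_n=\{f\in\mathcal H^{r_\lambda}(\mathbb R):\hat f_k=0,\ k<n\}$. By Theorem A, $\langle f,g\rangle_{W_2^r}=\langle T_nf,g\rangle_{\mathcal H^{r_\lambda}}$ on $X_n$ with $T_n$ bounded, positive and invertible. Its spectral bounds $\tau_n\le\tau_n'$ are the squares of the univariate infimum and supremum. In dimension $d$, $Y_n\cup\{0\}$ with the $\mathcal H^{r_\lambda}$-norm is the Hilbert tensor power $X_n^{\otimes d}$, because the $H_{\boldsymbol k}$ are orthogonal with product norms. Since $\{\boldsymbol j:|\boldsymbol j|_\infty\le r\}=\{0,\dots,r\}^d$,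
$$\langle H_{\boldsymbol k},H_{\boldsymbol l}\rangle_{W_2^r}=\sum_{\boldsymbol j\in\{0,\dots,r\}^d}\prod_i\langle p_{k_i}^{(j_i)},p_{l_i}^{(j_i)}\rangle=\prod_i\langle p_{k_i},p_{l_i}\rangle_{W_2^r}.$$
So the $W_2^r$-form, which is bounded, agrees with the form of $T_n^{\otimes d}$ on a set with dense span, and is represented by $T_n^{\otimes d}$. This operator is positive, being the square of $(T_n^{1/2})^{\otimes d}$. Its upper bound is $\|T_n^{\otimes d}\|=\|T_n\|^d=\tau_n'^d$, and its lower bound is $\|(T_n^{-1})^{\otimes d}\|^{-1}=\|T_n^{-1}\|^{-d}=\tau_n^d$. Thus infimum and supremum in dimension $d$ are the $d$-th powers of the univariate ones. $\blacksquare$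

*Check.* For $\lambda=2$, $\kappa=(2a)^{1/2}$ and both limits are $(2a)^{rd/2}$, in agreement with Section 4. For $\lambda=4$ they are $(2\kappa)^{rd}$ and $(4\kappa)^{rd}$, and $2\kappa$ is the limit of the dominance bound of Section 6.

## 10. All real $\lambda>1$: spectral and polynomial bands, proof of Theorem C

For non-even $\lambda$ the matrix of differentiation is no longer banded: $Q'$ is not a polynomial. We compare instead two decompositions of $L_2$: one by polynomial degree, one by the spectrum of a differential operator adapted to $W_2^r$. Until 10.4, $d=1$, $W^k:=W^k_2(\mathbb R;\mu)$ with $W^0=L_2$, and $E_n(f)=\inf_{\deg P\le n}\|f-P\|_{L_2(\mu)}$.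

### 10.1. Two inequalities and their iterates

* **(Jackson)** $E_n(f)\le Cn^{-\theta}\|f'\|_{L_2(\mu)}$ for $f\in W^1$, $n\ge1$.
* **(Bernstein)** $\|P'\|_{L_2(\mu)}\le Cn^\theta\|P\|_{L_2(\mu)}$ for $\deg P\le n$, $n\ge1$.

The sources, for weights $\exp(-|x|^\lambda)$, $\lambda>1$, with Mhaskar–Rakhmanov–Saff number $a_n\asymp n^{1/\lambda}$, are Z. Ditzian and D. S. Lubinsky, *Constr. Approx.* 13 (1997) 99–152, for Jackson, and A. L. Levin and D. S. Lubinsky, *J. Approx. Theory* 49 (1987) 149–169, for Bernstein. Our norm involves $\sqrt w=e^{b/2}\exp(-\frac a2|x|^\lambda)$, and a linear change of variable reduces one to the other. For $s\in\mathbb N$ and $n\ge1$,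
$$E_n(f)\le C_sn^{-\theta s}\|f\|_{W^s},\qquad\|P\|_{W^s}\le C_sn^{\theta s}\|P\|\quad(\deg P\le n). \tag{8}$$
For the first, let $P$ be a best approximant of $f'$ of degree $\le n-1$ and subtract an antiderivative of $P$ from $f$. Jackson gives $E_n(f)\le Cn^{-\theta}E_{n-1}(f')$. Iterating $s$ times for $n\ge s$ (the last use is Jackson itself) gives $E_n(f)\le C\prod_{t=0}^{s-1}(n-t)^{-\theta}\|f^{(s)}\|\le C_sn^{-\theta s}\|f^{(s)}\|$. For $1\le n<s$ use $E_n(f)\le\|f\|$. The second is Bernstein applied repeatedly.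

### 10.2. A differential operator whose powers generate the scale $W^r$

Take $V\in C^\infty(\mathbb R)$ real and even with $V=a|x|^\lambda$ for $|x|\ge1$. For example, $V=(1-\eta)a|x|^\lambda$ with $\eta\in C_c^\infty(-1,1)$ real, even and equal to $1$ near $0$. Let $w_1=e^{-V+b}$. Both densities are positive and continuous and they agree for $|x|\ge1$, so $w_1\asymp w$, and $w_1$ defines the same spaces with equivalent norms. *In 10.2, norms and inner products are those of $w_1$.* Because $\lambda>1$,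
$$|V^{(j)}|\le C_j(1+|x|)^{\lambda-1}\ (j\ge1),\qquad V''\ge-K\ (K\ge0),\qquad V''\le\tfrac14V'^2+C .$$
Let $\chi_R=\chi(\cdot/R)$ be smooth real cutoffs with $\chi=1$ near $0$ and $|\chi|\le1$. $C_c^\infty$ is dense in $W^k$: $\chi_Rf\to f$ in $W^k$ by Leibniz and dominated convergence, and a compactly supported element is approximated by mollification, $w_1$ being bounded.

**Lemma 8.** $\|(1+|x|)^{\lambda-1}g\|\le C\|g\|_{W^1}$ for $g\in W^1$. Multiplication by $V'$ or $V''$ maps $W^{k+1}\to W^k$ boundedly for all $k\ge0$.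

*Proof.* For compactly supported $g\in W^1$, $V'w_1=-w_1'$ and integration by parts give
$$\int V'^2|g|^2w_1=-\int V'|g|^2w_1'=\int V''|g|^2w_1+2\operatorname{Re}\int V'g'\bar g\,w_1\le\tfrac34\int V'^2|g|^2w_1+C\|g\|^2+2\|g'\|^2,$$
using $V''\le\frac14V'^2+C$ and $2|V'g'g|\le\frac12V'^2|g|^2+2|g'|^2$. The integral is finite, so it can be absorbed. Also $(1+|x|)^{\lambda-1}\le C(1+|V'|)$. For general $g$ apply this to $\chi_Rg$ and let $R\to\infty$ with Fatou's lemma. For the second claim, $(V'g)^{(l)}$ and $(V''g)^{(l)}$, $l\le k$, are combinations of terms $V^{(i)}g^{(l')}$ with $i\ge1$ and $l'\le k$. Here $|V^{(i)}|\le C(1+|x|)^{\lambda-1}$ and $g^{(l')}\in W^1$, so the first claim applies. $\square$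

**The operator.** The form $\langle f,g\rangle+\langle f',g'\rangle$ with domain $W^1$ is closed, since $W^1$ is complete, and is bounded below by $\|f\|^2$. By the representation theorem it belongs to a self-adjoint operator $\mathcal A\ge1$ with $D(\mathcal A^{1/2})=W^1$ and $\|\mathcal A^{1/2}f\|=\|f\|_{W^1}$. By definition $f\in D(\mathcal A)$ and $\mathcal Af=u$ mean $f\in W^1$, $u\in L_2$ and $\langle f,\varphi\rangle+\langle f',\varphi'\rangle=\langle u,\varphi\rangle$ for $\varphi\in W^1$, or by density for $\varphi\in C_c^\infty$. The latter says $fw_1-(f'w_1)'=uw_1$ as distributions, that is, $f-f''+V'f'=u$.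

**Lemma 9.** For $k\ge0$: $f\in D(\mathcal A)$ and $\mathcal Af\in W^k$ if and only if $f\in W^{k+2}$, and then $\|f\|_{W^{k+2}}\asymp\|\mathcal Af\|_{W^k}$.

*Proof.* **"If".** For $f\in W^{k+2}$, Lemma 8 gives $V'f'\in W^k$, so $f-f''+V'f'\in W^k$ with norm at most $C\|f\|_{W^{k+2}}$.

**"Only if", $k=0$: control of $f''$.** Let $u=\mathcal Af$. From $\|f\|_{W^1}^2=\langle\mathcal Af,f\rangle\le\|u\|\,\|f\|_{W^1}$ we get $\|f\|_{W^1}\le\|u\|$. Put $g=f'$ and $v=u-f=-g'+V'g\in L_2$. Then $g'=V'g-v$ is locally in $L_2$. Let $g_R=\chi_Rg$ and $v_R=-g_R'+V'g_R=\chi_Rv-\chi_R'g$. Expanding the square and integrating by parts with $(V'w_1)'=(V''-V'^2)w_1$,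
$$\|v_R\|^2=\|g_R'\|^2+\|V'g_R\|^2-\int(|g_R|^2)'V'w_1=\|g_R'\|^2+\int V''|g_R|^2w_1\ge\|g_R'\|^2-K\|g_R\|^2 .$$
As $R\to\infty$, $v_R\to v$ and $g_R\to g$ in $L_2$, since $\chi_R'=O(1/R)$, and $g_R'\to g'$ pointwise almost everywhere. Fatou's lemma gives $\|f''\|^2\le\|v\|^2+K\|f'\|^2\le C\|u\|^2$. So $f\in W^2$ with $\|f\|_{W^2}\le C\|u\|$.

**"Only if", $k\ge1$: differentiate the equation.** Assume the case $k-1$, and let $u=\mathcal Af\in W^k$. Then $f\in W^{k+1}$ with $\|f\|_{W^{k+1}}\le C\|u\|_{W^{k-1}}$, and $g=f'\in W^k\subset W^1$ satisfies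
$$g-g''+V'g'=u'-V''g\in W^{k-1}$$
by Lemma 8. So $g\in D(\mathcal A)$, and the case $k-1$ gives $g\in W^{k+1}$ with $\|g\|_{W^{k+1}}\le C(\|u\|_{W^k}+\|g\|_{W^k})\le C\|u\|_{W^k}$. Hence $f\in W^{k+2}$ with the bound. $\square$

Since $f\in D(\mathcal A^{r/2+1})$ means $f\in D(\mathcal A)$ and $\mathcal Af\in D(\mathcal A^{r/2})$, iterating Lemma 9 from $D(\mathcal A^0)=L_2$ and $D(\mathcal A^{1/2})=W^1$ gives
$$D(\mathcal A^{r/2})=W^r,\qquad\|\mathcal A^{r/2}f\|\asymp\|f\|_{W^r}\qquad(r\in\mathbb N). \tag{9}$$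

### 10.3. Almost orthogonality of the two band decompositions ($d=1$)

Fix an even integer $s>r$. For $j\ge0$ let $E_j$ be the spectral projection of $\mathcal A$ for $[4^j,4^{j+1})$. As $\mathcal A\ge1$, $f=\sum_jE_jf$. For $i\ge0$ let $\Pi_i$ be the $L_2(\mu)$-orthogonal projection onto $\operatorname{span}\{p_k:2^i\le(k+1)^\theta<2^{i+1}\}$, so $f=\sum_i\Pi_if$. Norms of $w$ and $w_1$ are equivalent, so both families are uniformly bounded on $L_2$. By (9) and the definition of $\mathcal H^{r_\lambda}$,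
$$\|f\|_{W^r}^2\asymp\sum_j4^{jr}\|E_jf\|^2,\qquad\|f\|^2_{\mathcal H^{r_\lambda}}\asymp\sum_i4^{ir}\|\Pi_if\|^2, \tag{10}$$
finiteness of either right side being equivalent to membership.

**Step 1: high polynomial bands see little of low spectral bands.** First, $\|\Pi_ig\|\le C2^{-is}\|g\|_{W^s}$ for $g\in W^s$. Let $n$ be the smallest degree in a nonempty band $i$. If $n\ge2$, then $\Pi_i$ annihilates polynomials of degree $\le n-1$, so by (8) $\|\Pi_ig\|\le E_{n-1}(g)\le C(n-1)^{-\theta s}\|g\|_{W^s}\le C(n+1)^{-\theta s}\|g\|_{W^s}$, and $(n+1)^\theta\ge2^i$. Degrees $0$ and $1$ lie in band $0$ because $2^\theta<2$, and for $i=0$ the bound is trivial. Next, by (9), $\|E_jf\|_{W^s}\le C\|\mathcal A^{s/2}E_jf\|\le C2^{js}\|E_jf\|$. Together with boundedness,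
$$\|\Pi_iE_jf\|\le C\min\big(1,2^{-(i-j)s}\big)\|E_jf\| .$$

**Step 2: high spectral bands see little of low polynomial bands.** Let $n\ge1$ be the largest degree in band $i$ (band $0$ contains degree $1$); then $n^\theta\le2^{i+1}$. Since $\Pi_if\in W^s=D(\mathcal A^{s/2})$, (9) and (8) give
$$\|E_j\Pi_if\|\le C2^{-js}\|\mathcal A^{s/2}\Pi_if\|\le C2^{-js}\|\Pi_if\|_{W^s}\le C2^{(i-j)s}\|\Pi_if\| ,$$
hence $\|E_j\Pi_if\|\le C\min(1,2^{-(j-i)s})\|\Pi_if\|$.

**Step 3: sum.** For $f\in W^r$, Step 1 gives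
$$2^{ir}\|\Pi_if\|\le\sum_j2^{ir}\|\Pi_iE_jf\|\le C\sum_j2^{(i-j)r}\min\big(1,2^{-(i-j)s}\big)\,2^{jr}\|E_jf\| .$$
The kernel $l\mapsto2^{lr}\min(1,2^{-ls})$ is in $\ell^1(\mathbb Z)$: it decays like $2^{-l(s-r)}$ for $l>0$ and like $2^{-|l|r}$ for $l<0$, and $0<r<s$. Young's inequality $\|k*x\|_{\ell^2}\le\|k\|_{\ell^1}\|x\|_{\ell^2}$ and (10) give $\|f\|_{\mathcal H^{r_\lambda}}\le C\|f\|_{W^r}$ and $W^r\subset\mathcal H^{r_\lambda}$. For $f\in\mathcal H^{r_\lambda}$, the same computation with $f=\sum_i\Pi_if$, Step 2, and the same kernel at $l=j-i$ gives $\|f\|_{W^r}\le C\|f\|_{\mathcal H^{r_\lambda}}$ and $\mathcal H^{r_\lambda}\subset W^r$. This proves Theorem C for $d=1$.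

### 10.4. General $d$

**Step 1: equivalence on algebraic tensors.** Let $X=W_2^r(\mathbb R;\mu)=\mathcal H^{r_\lambda}(\mathbb R)$, with the original norms (those of $w$). By 10.3, $\langle f,g\rangle_{W_2^r}=\langle Tf,g\rangle_{\mathcal H^{r_\lambda}}$ with $0<c\le T\le C$. On the algebraic tensor power $X^{\otimes d}$, the finite sums of products $\prod_if_i(x_i)$ with $f_i\in X$, both $d$-dimensional inner products factor on elementary tensors. For $W_2^r$ this is because $D^{\boldsymbol k}$ of a product is the product of the $f_i^{(k_i)}$ and the sum runs over $\{0,\dots,r\}^d$. So the $W_2^r$-form is represented there by $T^{\otimes d}$, which lies between $c^d$ and $C^d$ (as in Step 3 of the proof of Theorem B), and the two norms are equivalent on $X^{\otimes d}$.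

**Step 2: density.** $X^{\otimes d}$ is dense in $\mathcal H^{r_\lambda}(\mathbb R^d)$, as it contains the $H_{\boldsymbol k}$. For $W_2^r(\mathbb R^d;\mu)$: $C_c^\infty(\mathbb R^d)$ is dense by cutoff and mollification, since the Leibniz rule for $D^{\boldsymbol k}$ with $|\boldsymbol k|_\infty\le r$ only produces derivatives $D^{\boldsymbol l}f$ with $|\boldsymbol l|_\infty\le r$. Given $\varphi\in C_c^\infty(\mathbb R^d)$, choose $L$ and $\eta\in C_c^\infty(-L,L)$ such that $\prod_i\eta(x_i)=1$ on $\operatorname{supp}\varphi\subset(-L,L)^d$. The Fourier series of the $2L$-periodic extension of $\varphi$ converges uniformly with all derivatives. Its partial sums times $\prod_i\eta(x_i)$ are finite sums of products of univariate test functions, with supports in a fixed compact set, and converge to $\varphi$ uniformly with all derivatives. Hence they converge in $W_2^r(\mathbb R^d;\mu)$.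

**Step 3: identify the completions.** Both spaces are complete and continuously embedded in $L_2(\mathbb R^d;\mu)$. If $f\in\mathcal H^{r_\lambda}(\mathbb R^d)$, choose $f_n\in X^{\otimes d}$ with $f_n\to f$ in $\mathcal H^{r_\lambda}$. By Step 1 $(f_n)$ is Cauchy in $W_2^r$, and its limit there equals $f$, because both limits are limits in $L_2$. So $f\in W_2^r(\mathbb R^d;\mu)$, and the norm inequalities of Step 1 pass to $f$. The same argument with the roles exchanged gives the other inclusion.

**The case $\lambda=1$.** Here $\theta=0$, so $r_\lambda=0$ and $\mathcal H^0=L_2$, which is strictly larger than $W_2^r$: the indicator function of $\{x_1>0\}$ lies in $L_2$, but its weak derivative in $x_1$ is not a function. $\blacksquare$
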